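# A sharp bound for alternating projections onto two convex sets with a common ball

## 1. Normal cones, inner parts, smoothness, projections

We work in $\mathbb{R}^d$ with the Euclidean norm; $B(q,\rho)$ is the closed ball of radius $\rho$ centered at $q$. All convex sets below are closed and nonempty.

**Normal cone.** For a point $x$ of a closed convex set $C$,
$$N_C(x)=\{\zeta:\ \langle \zeta,u-x\rangle\le 0\ \text{ for all }u\in C\}.$$
For a half-space $\{x:\langle n,x\rangle\le a\}$ with $\|n\|=1$, the normal cone at a boundary point is the ray $\{tn:t\ge0\}$, and at an interior point it is $\{0\}$. At the corner $(1,1)$ of the square $[-1,1]^2$ it is the quadrant $\{(t_1,t_2):t_1,t_2\ge0\}$.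

**Inner part.** For $\delta>0$, $\mathrm{Int}_\delta C=\{q: B(q,\delta)\subseteq C\}$. For the half-plane $\{y\le 1\}$ in $\mathbb{R}^2$ this is $\{y\le 1-\delta\}$. For $C=B(0,\rho)$ with $\rho\ge\delta$ it is $B(0,\rho-\delta)$.

**$\beta$-smooth set.** For $\beta>0$, a closed convex set $C$ is $\beta$-smooth if for every boundary point $x$ of $C$ and every unit $\zeta\in N_C(x)$ one has $B(x-\zeta/\beta,1/\beta)\subseteq C$. In words: at every boundary point a ball of radius $1/\beta$ fits inside and touches there. A half-space is $\beta$-smooth for every $\beta$. The ball $B(0,\rho)$ is $\beta$-smooth exactly when $\rho\ge1/\beta$: at $x=\rho u$ with $\|u\|=1$ the condition reads $|\rho-1/\beta|+1/\beta\le\rho$. The square $[-1,1]^2$ is $\beta$-smooth for no $\beta$: at $(1,1)$ with $\zeta=(1,0)$, the required ball contains $(1-1/\beta,\,1+1/\beta)$, which lies outside the square.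

**Projection.** $\mathrm{proj}_C(x)$ is the unique nearest point of $C$ to $x$. It is characterized as follows: $y=\mathrm{proj}_C(x)$ if and only if $y\in C$ and
$$\langle x-y,\,u-y\rangle\le0\quad\text{for all }u\in C,\tag{1}$$
that is, $x-y\in N_C(y)$. For the half-space $H=\{\langle n,x\rangle\le a\}$ with $\|n\|=1$ and a point $x$ outside it, $\mathrm{proj}_H(x)=x-(\langle n,x\rangle-a)n$.

**Alternating projections.** For closed convex $C_1,C_2$ and a starting point $x_0$,
$$z_k=\mathrm{proj}_{C_1}(x_k),\qquad x_{k+1}=\mathrm{proj}_{C_2}(z_k),\qquad k=0,1,2,\dots$$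
For example, if $C_1$ and $C_2$ are two lines through the origin in the plane at angle $\theta\in(0,\pi/2)$, each projection from one line to the other multiplies the distance to the origin by $\cos\theta$.

We need three consequences of these definitions and one textbook theorem.

First, if $y=\mathrm{proj}_C(x)$ and $u\in C$, then expanding $\|x-u\|^2=\|(x-y)+(y-u)\|^2$ and using (1) gives
$$\|x-u\|^2\ \ge\ \|x-y\|^2+\|y-u\|^2 .\tag{2}$$

Second, if $B(0,\delta)\subseteq C$, $y\in C$ and $n\in N_C(y)$, then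
$$\langle n,y\rangle\ge\delta\|n\| .\tag{3}$$
This is trivial for $n=0$. Otherwise the point $u=\delta n/\|n\|$ lies in $C$, and $\langle n,u-y\rangle\le0$ says exactly (3).

Third, a point of $C_1\cap C_2$ is fixed by both projections, so once an iterate lies in $C_1\cap C_2$ the process stays there.

The theorem is the sum rule for normal cones (Rockafellar, *Convex Analysis*, Cor. 23.8.1): if $A$ and $B$ have a common interior point and $p\in A\cap B$, then
$$N_{A\cap B}(p)=N_A(p)+N_B(p).\tag{4}$$
The interior point matters. Two closed discs in the plane that touch from outside at a single point $p$ have $A\cap B=\{p\}$, so $N_{A\cap B}(p)=\mathbb{R}^2$, while $N_A(p)+N_B(p)$ is the sum of two opposite rays, a line.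

## 2. How far from the intersection can $x_N$ be?

Suppose the two sets share a ball of radius $\delta$ centered at $q$, and we start within distance $R$ of $q$. How far can $x_N$ still be from $C_1\cap C_2$? Luner and Grimmer, in "Performance Estimation for Smooth and Strongly Convex Sets" (arXiv:2410.14811, 2024), pose the following conjecture. Fix an integer $N\ge1$, $\beta>0$ and $0<\delta\le R$. For any closed convex $\beta$-smooth sets $C_1,C_2$ with $q\in\mathrm{Int}_\delta(C_1\cap C_2)$ and $\|x_0-q\|\le R$,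
$$\mathrm{dist}(x_N,C_1\cap C_2)\ \le\ \max_{c\in[0,1]}c^{2N-1}\Big(\sqrt{R^2-\delta^2}-\frac{\delta(c+1)}{\sqrt{1-c^2}}\Big),$$
where the value at $c=1$ is read as $-\infty$. The task is to prove or disprove it.

The conjecture is true, and $\beta$-smoothness is not needed. Put
$$K=C_1\cap C_2,\qquad T=\sqrt{R^2-\delta^2},\qquad V_M(T)=\max_{c\in[0,1)}c^M\Big(T-\delta\frac{1+c}{\sqrt{1-c^2}}\Big)\quad(M\ge1).\tag{5}$$
The expression is continuous on $[0,1)$, equals $0$ at $c=0$, and tends to $-\infty$ as $c\to1$. So the maximum exists and $V_M(T)\ge0$. The conjectured bound is $V_{2N-1}(T)$.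

**Theorem 1.** Let $C_1,C_2\subseteq\mathbb{R}^d$ be closed convex, $q\in\mathrm{Int}_\delta(C_1\cap C_2)$, $\|x_0-q\|\le R$. Then for every $N\ge1$
$$\mathrm{dist}(x_N,K)\le V_{2N-1}(T),\qquad \mathrm{dist}(z_N,K)\le V_{2N}(T).$$

**Theorem 2.** For $d\ge2$ and all $N\ge1$, $\beta>0$, $0<\delta\le R$, the first bound of Theorem 1 is attained by $\beta$-smooth sets. So $V_{2N-1}(T)$ is the exact worst case, whatever $\beta$ is. For $d=1$ the distance is always $0$.

**Theorem 3.** In the setting of Theorem 1, suppose $R>\sqrt2\,\delta$ and $M=2N-1$. Then $V_M(T)>0$ has a unique maximizer $c_*\in(0,1)$. Put $\Lambda_*=\delta\sqrt{\frac{1+c_*}{1-c_*}}$, $s_*=\sqrt{1-c_*^2}$, $D_*=T-\Lambda_*$. Then $\mathrm{dist}(x_N,K)=V_M(T)$ if and only if there are orthonormal $e_1,e_2$ such that, with $p=q+\Lambda_*e_1+\delta e_2$, $n_1=e_2$, $n_2=s_*e_1-c_*e_2$, $f=c_*e_1+s_*e_2$: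

* $p\in K$, $n_1\in N_{C_1}(p)$, $n_2\in N_{C_2}(p)$;
* $x_0=q+Te_1+\delta e_2$, $z_k=p+D_*c_*^{2k}e_1$ for $0\le k\le N-1$, and $x_k=p+D_*c_*^{2k-1}f$ for $1\le k\le N$.

**Corollary 4.** (a) If $R\le\sqrt2\,\delta$ then $x_1\in K$; for $d\ge2$ the constant $\sqrt2$ is best possible. (b) If $R>\sqrt2\,\delta$, the maximizer in $V_M(T)$ is $c_*=\frac{\Lambda_*^2-\delta^2}{\Lambda_*^2+\delta^2}$, where $\Lambda_*$ is the unique root in $(\delta,T)$ of
$$L^4+4M\delta^2L^2-4M\delta^2TL-\delta^4=0 .$$
In particular $\mathrm{dist}(x_N,K)\le\big(1-\frac{2\delta^2}{R^2}\big)^{2N-1}(T-\delta)$.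

Everything is invariant under translation, so from now on $q=0$, $B(0,\delta)\subseteq K$ and $\|x_0\|\le R$.

## 3. The line, and two half-planes tangent to the ball

**Dimension one.** Here $x_1=\mathrm{proj}_{C_2}(z_0)$, and $C_2$ is an interval containing $0$. So $x_1$ lies between $0$ and $z_0$. Both of these are in $C_1$, hence $x_1\in C_1\cap C_2$, and the distance is $0$ from then on. This is the last sentence of Theorem 2.

**Two half-planes.** The first case with something to compute is a wedge. It also explains the formula. Let $c\in(0,1)$, $s=\sqrt{1-c^2}$, $\Lambda=\delta\frac{1+c}{\sqrt{1-c^2}}$, let $e_1,e_2$ be orthonormal, and put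
$$n_1=e_2,\quad n_2=se_1-ce_2,\quad f=ce_1+se_2,\quad H_i=\{x:\langle n_i,x\rangle\le\delta\},\quad p=\Lambda e_1+\delta e_2 .$$
Both boundaries are tangent to $B(0,\delta)$, which lies in $H_1\cap H_2$. The point $p$ lies on both boundaries: $\langle n_1,p\rangle=\delta$, and since $s\Lambda=\delta(1+c)$ we get $\langle n_2,p\rangle=s\Lambda-c\delta=\delta$. In the plane spanned by $e_1,e_2$, the boundary of $H_1$ runs in direction $e_1$ and that of $H_2$ in direction $f$, since $\langle n_2,f\rangle=sc-cs=0$. The angle between them has cosine $c$.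

Now project back and forth. For $t>0$:

* $\langle n_2,p+te_1\rangle-\delta=ts>0$, so $\mathrm{proj}_{H_2}(p+te_1)=p+t(e_1-sn_2)=p+t(c^2e_1+sce_2)=p+tc\,f$;
* $\langle n_1,p+tf\rangle-\delta=ts>0$, so $\mathrm{proj}_{H_1}(p+tf)=p+t(f-se_2)=p+tc\,e_1$.

In both cases the distance moved is $ts$, and the distance to $p$ is multiplied by $c$. Start on the boundary of $H_1$, as far out as allowed: $x_0=Te_1+\delta e_2$ has $\|x_0\|^2=T^2+\delta^2=R^2$. Suppose $D:=T-\Lambda>0$. Then $x_0=p+De_1\in H_1$, so $z_0=x_0$, and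
$$z_k=p+Dc^{2k}e_1\ (k\ge0),\qquad x_k=p+Dc^{2k-1}f\ (k\ge1).\tag{6}$$
The point of $H_1\cap H_2$ nearest to $x_k$ is $p$. Indeed
$$\tfrac1s n_1+\tfrac cs n_2=\tfrac1s e_2+ce_1-\tfrac{c^2}{s}e_2=ce_1+se_2=f,$$
a combination of $n_1,n_2$ with nonnegative coefficients, so $f\in N_{H_1\cap H_2}(p)$ and (1) applies. As $\|f\|=1$,
$$\mathrm{dist}(x_N,H_1\cap H_2)=Dc^{2N-1}=c^{2N-1}\Big(T-\delta\frac{1+c}{\sqrt{1-c^2}}\Big).\tag{7}$$

This is the expression inside the conjectured maximum. A sharp wedge ($c$ near $1$) contracts slowly, but its corner $p$ is far away, which leaves little starting distance $D$. The maximum over $c$ is the best compromise, and the conjecture says that no other configuration does worse.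

**Proof of Theorem 2.** Let $d\ge2$. If $V_{2N-1}(T)=0$, take $C_1=C_2$ to be a half-space containing $B(0,\delta)$; then $x_N\in K$ and the distance is $0$. If $V_{2N-1}(T)>0$, take a maximizer $c$. Since the value at $c=0$ is $0$, we have $c\in(0,1)$, and positivity of the maximum gives $D>0$. By (7), the sets $C_i=H_i$ and $x_0=Te_1+\delta e_2$ give distance exactly $V_{2N-1}(T)$. Half-spaces are $\beta$-smooth for every $\beta>0$. $\blacksquare$

Note why $\beta$ plays no role in this example. Each $H_i$ is as smooth as one likes, but the wedge $H_1\cap H_2$ is not $\beta$-smooth for any $\beta$: the largest value of $\langle n_2,\cdot\rangle$ on $B(p-n_1/\beta,1/\beta)$ is $\delta-\langle n_1,n_2\rangle/\beta+1/\beta=\delta+(1+c)/\beta>\delta$.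

**A numerical instance.** Take $\delta=1$, $c=\frac35$. Then $s=\frac45$, $\Lambda=\frac{8/5}{4/5}=2$, $p=(2,1)$. Take $T=\frac{31}8$, so $D=\frac{15}8$ and $x_1=(2,1)+\frac98(\frac35,\frac45)=(\frac{107}{40},\frac{19}{10})$, at distance $\frac98$ from the wedge. By the equation in Corollary 4 with $M=1$, written as $L^4-1=4L(T-L)$, the value $L=2$ is the maximizer, since $15=8\cdot\frac{15}8$. So $V_1(\frac{31}8)=\frac98$.

## 4. Replacing the angle by a length

The wedge shows that the number $\Lambda$ is as good a parameter as $c$. For $L\ge\delta$ let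
$$c(L)=\frac{L^2-\delta^2}{L^2+\delta^2}=1-\frac{2\delta^2}{L^2+\delta^2}\in[0,1).\tag{8}$$
This is a strictly increasing bijection $[\delta,\infty)\to[0,1)$. Solving $c(L)=c$ for $L$ gives the inverse
$$L=\delta\sqrt{\frac{1+c}{1-c}}=\delta\frac{1+c}{\sqrt{1-c^2}} .$$
Multiplying the last form by $1-c$ gives
$$\delta\sqrt{1-c(L)^2}=L\,(1-c(L)).\tag{9}$$
Substituting $c=c(L)$ in (5),
$$V_M(T)=\max_{L\ge\delta}\,c(L)^M\,(T-L).\tag{10}$$
In the wedge, $\Lambda$ is the length of the tangent segments from $p$ to the ball, in the plane of $e_1,e_2$.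

## 5. What one projection does

For general sets there is no fixed corner. The lemma extracts from one projection the three facts that hold with equality or are visible in the wedge. The role of $\Lambda$ is played by $L=\langle p,v\rangle$, the distance from $0$ to the hyperplane that supports $K$ at the nearest point $p$ to the current iterate.

**Lemma 5.** Let $\{A,B\}=\{C_1,C_2\}$, $w\in A\setminus K$, $p=\mathrm{proj}_K(w)$, $r=\|w-p\|>0$, $v=(w-p)/r$, $L=\langle p,v\rangle$. Let $w'=\mathrm{proj}_B(w)$, $\ell=\|w-w'\|$, $r'=\mathrm{dist}(w',K)$. Then $L\ge\delta$, and with $c=c(L)$: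

1. $\ell\ge r\sqrt{1-c^2}$ and $r'\le\sqrt{r^2-\ell^2}\le c\,r$;
2. $\|w\|^2-\|w'\|^2\ge\ell^2+2\delta\ell\ge r^2(1-c^2)+2rL(1-c)$;
3. if $w'\notin K$, then $\|w\|^2\ge(L+r)^2+\delta^2$.

**Step 1: split the normal, and bound $L$ from below.** The purpose is to find the "wedge" hidden at $p$. Since $w-p\in N_K(p)$, also $v\in N_K(p)$. The point $0$ is interior to both $A$ and $B$, so (4) gives
$$v=a_A+a_B,\qquad a_A\in N_A(p),\ a_B\in N_B(p).$$
Put $\alpha=\|a_A\|$ and $b=\|a_B\|$. As $w\in A$, we have $\langle a_A,w-p\rangle\le0$, so $\langle a_A,v\rangle\le0$. Hence $\langle a_B,v\rangle=1-\langle a_A,v\rangle\ge1$, and in particular $b>0$. Let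
$$s=\frac{\langle a_B,v\rangle}{b}\in(0,1],\qquad\tilde c=\sqrt{1-s^2}\in[0,1).$$
Then $b=\langle a_B,v\rangle/s\ge1/s$. The component of $a_B$ orthogonal to $v$ has norm $b\tilde c$. The orthogonal component of $a_A=v-a_B$ is its negative, so $\alpha\ge b\tilde c$. By (3), $\langle a_A,p\rangle\ge\delta\alpha$ and $\langle a_B,p\rangle\ge\delta b$. Therefore
$$L=\langle a_A+a_B,p\rangle\ \ge\ \delta(\alpha+b)\ \ge\ \delta b(1+\tilde c)\ \ge\ \delta\,\frac{1+\tilde c}{s}=\delta\sqrt{\frac{1+\tilde c}{1-\tilde c}} .\tag{11}$$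
The right-hand side is at least $\delta$, so $L\ge\delta$. It is the value whose image under $c(\cdot)$ is $\tilde c$, so monotonicity gives $\tilde c\le c(L)=c$.

**Step 2: part 1.** We bound the step from below by the distance from $w$ to a supporting half-space of $B$. Since $w'\in B$, $\langle a_B,w'-p\rangle\le0$, so
$$\ell\ \ge\ \Big\langle\frac{a_B}b,w-w'\Big\rangle\ \ge\ \Big\langle\frac{a_B}b,w-p\Big\rangle=rs=r\sqrt{1-\tilde c^2}\ \ge\ r\sqrt{1-c^2}.\tag{12}$$
Since $p\in B$, (2) gives $r^2=\|w-p\|^2\ge\ell^2+\|w'-p\|^2$. As $p\in K$,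
$$r'\le\|w'-p\|\le\sqrt{r^2-\ell^2}\le\sqrt{r^2-r^2(1-c^2)}=cr .$$

**Step 3: part 2.** We measure how much the norm drops, using the whole ball and not only its center. As $w\in A\setminus K$, we have $w\notin B$, so $\ell>0$ and $n=(w-w')/\ell$ is a unit vector in $N_B(w')$. By (3), $\langle n,w'\rangle\ge\delta$, so
$$\|w\|^2=\|w'+\ell n\|^2=\|w'\|^2+2\ell\langle n,w'\rangle+\ell^2\ge\|w'\|^2+2\delta\ell+\ell^2 .$$
By (12), $\ell^2\ge r^2(1-c^2)$. By (12) and (9), $2\delta\ell\ge2r\,\delta\sqrt{1-c^2}=2rL(1-c)$.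

**Step 4: part 3.** The purpose is to show that a failed step forces $w$ to lie off the axis spanned by $v$, by at least $\delta$. If $a_A=0$, then $a_B=v$, $b=1$, $s=1$, and (12) gives $\ell\ge r$. Then $\|w'-p\|^2\le r^2-\ell^2\le0$, so $w'=p\in K$. Hence $w'\notin K$ implies $a_A\ne0$. Let $u=a_A/\alpha$, so $\langle u,v\rangle\le0$ and, by (3), $\langle u,p\rangle\ge\delta$. Write $p=Lv+p^\perp$ and let $u^\perp$ be the component of $u$ orthogonal to $v$. Since $L\ge0$ and $\|u^\perp\|\le1$,
$$\delta\le\langle u,p\rangle=L\langle u,v\rangle+\langle u^\perp,p^\perp\rangle\le\|p^\perp\| .$$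
Finally $w=p+rv=(L+r)v+p^\perp$, so $\|w\|^2=(L+r)^2+\|p^\perp\|^2\ge(L+r)^2+\delta^2$. $\square$

## 6. A fixed supporting distance, and what changes when it varies

Line up all the iterates: $w_0=z_0\in C_1$, $w_1=x_1$, $w_2=z_1$, $w_3=x_2$, and so on. Thus $w_{2N-1}=x_N$, $w_{2N}=z_N$, and each $w_{j+1}$ is the projection of $w_j$ onto the other set. Fix $M\ge1$ and let $r_j=\mathrm{dist}(w_j,K)$. We want $r_M\le V_M(T)$, which is clear if $r_M=0$. So assume
$$r_M>0 .$$
Points of $K$ are never left, so $w_0,\dots,w_M\notin K$ and $r_0,\dots,r_M>0$. For $0\le j\le M-1$ apply Lemma 5 at $w=w_j$; let $L_j$ be its number $L$, let $c_j=c(L_j)$, and put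
$$T_j=\sqrt{\|w_j\|^2-\delta^2}\qquad(0\le j\le M-1).$$
The root is real by part 3, which applies because $w_{j+1}\notin K$. The lemma gives
$$r_{j+1}\le c_jr_j,\qquad T_j\ge L_j+r_j\qquad(0\le j\le M-1),\tag{13}$$
$$T_j^2-T_{j+1}^2\ \ge\ r_j^2(1-c_j^2)+2r_jL_j(1-c_j)\qquad(0\le j\le M-2).\tag{14}$$
Also $T_0\le T$: since $0\in C_1$, (2) with $x=x_0$, $u=0$ gives $\|w_0\|\le\|x_0\|\le R$. By (14), $T_0\ge T_1\ge\dots\ge T_{M-1}$. All $c_j$ are positive, because $0<r_{j+1}\le c_jr_j$.

**The crude bound.** By (13), $L_j<T_j\le T$, so $c_j\le c(T)$ for all $j$, and $r_0\le T-L_0\le T-\delta$. Hence $r_M\le c(T)^M(T-\delta)$. This lets the wedge be as sharp as possible and the starting distance as large as possible at the same time, although the two compete. In the numerical instance of Section 3 ($\delta=1$, $T=\frac{31}8$, $M=1$) it gives $\frac{897}{1025}\cdot\frac{23}8>2.5$, against the true value $\frac98$.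

**One step is sharp.** For $M=1$, (13) and (10) give at once
$$r_1\le c(L_0)\,r_0\le c(L_0)(T_0-L_0)\le c(L_0)(T-L_0)\le V_1(T).$$
This proves the conjecture for $N=1$.

**Several steps.** The sensible continuation is to take the worst rate. Let $\Lambda=\max_jL_j=L_{j^*}$ and $C=c(\Lambda)=\max_jc_j$. If $j^*=0$ we win as before: $r_M\le C^Mr_0\le C^M(T_0-\Lambda)\le V_M(T)$. If $j^*>0$, monotonicity of $T_j$ gives only $\Lambda+r_{j^*}\le T_{j^*}\le T$, hence
$$r_M\le C^{M-j^*}r_{j^*}\le C^{M-j^*}(T-\Lambda)\le V_{M-j^*}(T).$$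
The factor $C^{j^*}$ has been lost: the worst supporting hyperplane is seen only after $j^*$ steps, and the inequality $T_{j^*}\le T$ forgets that these steps made progress.

The case $j^*>0$ does occur. Take $\delta=1$, $C_1=\{y\le2\}$ and $C_2=\{\frac45x-\frac35y\le1\}$ in the plane. Both contain $B(0,1)$, and the boundaries meet at $p=(\frac{11}4,2)$. Let $w_0=p+te_1$ with $t>0$. The computation of Section 3 used only that $p$ is on both boundaries and the normals $n_1=(0,1)$, $n_2=(\frac45,-\frac35)$. So $w_1=p+\frac35t\,f$ with $f=(\frac35,\frac45)$, and $w_2=p+\frac9{25}te_1$. The nearest point of $K$ is $p$ for $w_0$ and $w_1$, because $e_1=\frac54n_2+\frac34n_1$ and $f=\frac54n_1+\frac34n_2$ are in $N_K(p)$. Therefore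
$$L_0=\langle p,e_1\rangle=\tfrac{11}4,\qquad L_1=\langle p,f\rangle=\tfrac{33}{20}+\tfrac85=\tfrac{13}4>L_0 .$$
For $M=2$ this has $j^*=1$.

**How to recover the factor.** Look at (14) when all $L_j$ equal $L$ and $r_{j+1}=c_jr_j$. Its right-hand side is then
$$r_j^2-r_{j+1}^2+2L(r_j-r_{j+1})=(L+r_j)^2-(L+r_{j+1})^2 .$$
It telescopes, and $T_{j^*}\ge L+r_{j^*}$ pulls back exactly to $T_0\ge L+r_0$. The linear term, which makes this work, comes from $2\delta\ell$, that is, from the ball. For varying $L_j$ two things must be repaired. First, $r_{j+1}\le c_jr_j$ need not be an equality. We replace $r_j$ by the smaller number that it would have to be if all contractions from $j$ on were exact. Second, the weights $L_j$ in the linear terms are smaller than $\Lambda$. But a step with $L_j<\Lambda$ contracts by $c_j<C$, which is better than the rate $C$, and this gain has to pay for the smaller weight. Whether it does is an elementary inequality between $L_j$ and $\Lambda$.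

## 7. Proof of Theorem 1

We keep the notation and the assumption $r_M>0$ of Section 6, and put
$$\Lambda=\max_{0\le j\le M-1}L_j=L_{j^*},\qquad C=c(\Lambda)=\max_jc_j\in(0,1),\qquad D=\frac{r_M}{C^M}.$$
Since $C>0$, we have $\Lambda>\delta$. The target is
$$\Lambda+D\le T_0 .\tag{15}$$

**Step 1: make the contractions exact.** The purpose is to turn (14) into differences. Define
$$\hat r_j=\frac{r_M}{c_jc_{j+1}\cdots c_{M-1}}\quad(0\le j\le M-1),\qquad\hat r_M=r_M .$$
Then $\hat r_{j+1}=c_j\hat r_j$, and iterating $r_{i+1}\le c_ir_i$ from $j$ to $M$ gives $r_M\le c_j\cdots c_{M-1}r_j$, that is, $\hat r_j\le r_j$. The right-hand sides in $T_j\ge L_j+r_j$ and (14) are increasing in $r_j\geq 0$, so we may put $\hat r_j$ in place of $r_j$: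
$$T_j\ge L_j+\hat r_j,\qquad T_j^2-T_{j+1}^2\ge\hat r_j^2-\hat r_{j+1}^2+2L_j(\hat r_j-\hat r_{j+1}),\tag{16}$$
the first for $0\le j\le M-1$, the second for $0\le j\le M-2$.

**Step 2: sum from $0$ to $j^*$.** The purpose is to carry the information $T_{j^*}\ge\Lambda+\hat r_{j^*}$ back to time $0$. Since $j^*\le M-1$, the second inequality of (16) is available for all $i<j^*$. Summing,
$$T_0^2\ \ge\ (\Lambda+\hat r_{j^*})^2+\hat r_0^2-\hat r_{j^*}^2+2\sum_{i<j^*}L_i(\hat r_i-\hat r_{i+1})\ =\ \Lambda^2+\hat r_0^2+2\Lambda\,G_{j^*},\tag{17}$$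
where
$$G_j=\hat r_j+\sum_{i<j}\frac{L_i}\Lambda(\hat r_i-\hat r_{i+1}).$$
Without the linear terms we would have $\hat r_{j^*}$ in place of $G_{j^*}$.

**Step 3: compare with the constant rate $C$.** The purpose is to show $\hat r_0\ge D$ and $G_{j^*}\ge D$. Let
$$D_j=\frac{\hat r_j}{C^j}\quad(0\le j\le M).$$
Then $D_0=\hat r_0=G_0$, $D_M=D$, $D_j\ge\hat r_j$ as $C<1$, and $D_{j+1}=\frac{c_j}CD_j\le D_j$. So $D_0\ge D_{j^*}\ge D$, and it suffices to prove
$$G_j\ge D_j\qquad(0\le j\le j^*)$$
by induction on $j$. For $j=0$ there is equality. The increments are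
$$G_{j+1}-G_j=\hat r_{j+1}-\hat r_j+\frac{L_j}\Lambda(\hat r_j-\hat r_{j+1})=-\Big(1-\frac{L_j}\Lambda\Big)(1-c_j)\,\hat r_j,$$
$$D_{j+1}-D_j=-\Big(1-\frac{c_j}C\Big)D_j .$$
Both are decreases or zero. Since $\hat r_j\le D_j$, the increment of $G$ is at least that of $D$ as soon as
$$\Big(1-\frac{L_j}\Lambda\Big)(1-c_j)\ \le\ 1-\frac{c_j}C.\tag{18}$$
The left side is the price of the smaller weight, the right side is the gain of the better contraction.

**Step 4: verify (18).** Write $L=L_j\le\Lambda$. By (8), $1-c_j=\frac{2\delta^2}{L^2+\delta^2}$, and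
$$1-\frac{c_j}C=\frac{(L^2+\delta^2)(\Lambda^2-\delta^2)-(L^2-\delta^2)(\Lambda^2+\delta^2)}{(L^2+\delta^2)(\Lambda^2-\delta^2)}=\frac{2\delta^2(\Lambda^2-L^2)}{(L^2+\delta^2)(\Lambda^2-\delta^2)},$$
because in the numerator the terms $L^2\Lambda^2$ and $\delta^4$ cancel. After dividing by $\frac{2\delta^2}{L^2+\delta^2}$, (18) becomes
$$\frac{\Lambda-L}\Lambda\ \le\ \frac{(\Lambda-L)(\Lambda+L)}{\Lambda^2-\delta^2},$$
and this follows from $0<\Lambda^2-\delta^2\le\Lambda^2\le\Lambda(\Lambda+L)$. The induction is complete.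

**Step 5: conclude.** With $G_{j^*}\ge D_{j^*}\ge D$ and $\hat r_0=D_0\ge D$, (17) gives
$$T_0^2\ge\Lambda^2+D^2+2\Lambda D=(\Lambda+D)^2,$$
which is (15). Hence, with $T_0\le T$ and (10),
$$r_M=C^MD\ \le\ C^M(T_0-\Lambda)\ \le\ C^M(T-\Lambda)=c(\Lambda)^M(T-\Lambda)\ \le\ V_M(T).\tag{19}$$
Taking $M=2N-1$ (so $w_M=x_N$) and $M=2N$ (so $w_M=z_N$) proves Theorem 1. The first case, applied to $\beta$-smooth sets, is the conjecture. $\blacksquare$

## 8. The maximizer and the threshold $R=\sqrt2\,\delta$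

**Proof of Corollary 4(a).** If $R\le\sqrt2\,\delta$, then $T^2=R^2-\delta^2\le\delta^2$. So $c(L)^M(T-L)\le0$ for all $L\ge\delta$, and $V_M(T)=0$ by (10). Theorem 1 with $N=1$ gives $\mathrm{dist}(x_1,K)=0$, that is, $x_1\in K$ since $K$ is closed. If $R>\sqrt2\,\delta$, then $T>\delta$, and any $L\in(\delta,T)$ shows $V_M(T)>0$. For $d\ge2$, Theorem 2 with $N=1$ then gives an example with $x_1\notin K$. So $\sqrt2$ cannot be improved.

**Proof of Corollary 4(b).** Let $T>\delta$. The function $c(L)^M(T-L)$ is positive on $(\delta,T)$ and nonpositive for $L=\delta$ and $L\ge T$, so every maximizer lies in $(\delta,T)$. There we may take logarithms. Since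
$$\frac{d}{dL}\log c(L)=\frac{2L}{L^2-\delta^2}-\frac{2L}{L^2+\delta^2}=\frac{4\delta^2L}{L^4-\delta^4},$$
the function $g(L)=\log(T-L)+M\log c(L)$ has
$$g'(L)=-\frac1{T-L}+\frac{4M\delta^2L}{L^4-\delta^4}.$$
The first term is strictly decreasing on $(\delta,T)$. So is the second, because the derivative of $L/(L^4-\delta^4)$ has numerator $(L^4-\delta^4)-4L^4<0$. Moreover $g'\to+\infty$ as $L\to\delta^+$ and $g'\to-\infty$ as $L\to T^-$. So $g'$ has exactly one zero $\Lambda_*$, which is the unique maximizer. The equation $g'(L)=0$ is $L^4-\delta^4=4M\delta^2L(T-L)$, the quartic equation in the statement, and $c_*=c(\Lambda_*)$.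

For the last inequality take $M=2N-1$. From $\delta<\Lambda_*<T$ we get $T-\Lambda_*<T-\delta$ and
$$c_*<c(T)=\frac{T^2-\delta^2}{T^2+\delta^2}=\frac{R^2-2\delta^2}{R^2}=1-\frac{2\delta^2}{R^2}.$$
Insert both in $\mathrm{dist}(x_N,K)\le c_*^{2N-1}(T-\Lambda_*)$. $\square$

This also proves the first sentence of Theorem 3: for $R>\sqrt2\,\delta$, $V_M(T)>0$ and the maximizer is unique and lies in $(0,1)$.

## 9. When the bound is attained, the wedge is there

We prove the equivalence in Theorem 3, with $q=0$, $M=2N-1$ and $R>\sqrt2\,\delta$.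

**The condition is sufficient.** Suppose $e_1,e_2$ are as in the theorem. Since $n_i\in N_{C_i}(p)$, the set $K$ lies in $H_1\cap H_2$ with $H_i=\{x:\langle n_i,x-p\rangle\le0\}$. These are the half-spaces of Section 3 for $c=c_*$. There we saw $f\in N_{H_1\cap H_2}(p)$, so the point $x_N=p+D_*c_*^Mf$ satisfies
$$\mathrm{dist}(x_N,K)\ge\mathrm{dist}(x_N,H_1\cap H_2)=D_*c_*^M=V_M(T).$$
Theorem 1 gives the reverse inequality.

**The condition is necessary.** Suppose $r_M=\mathrm{dist}(x_N,K)=V_M(T)>0$. We go through the proof of Theorem 1 and read off every equality.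

**Step 1: identify the constants.** All inequalities in (19) are equalities. As $C>0$, this gives $T_0=T$ and $D=T-\Lambda$, and $\Lambda$ is a maximizer in (10). By uniqueness $\Lambda=\Lambda_*$, $C=c_*$, $D=D_*$.

**Step 2: the starting point lies in $C_1$.** From $T_0=T$ we get $\|z_0\|=R$. By (2) with $u=0\in C_1$, $R^2\ge\|x_0\|^2\ge\|x_0-z_0\|^2+\|z_0\|^2=\|x_0-z_0\|^2+R^2$. So $x_0=z_0=w_0$.

**Step 3: the rate is constant.** We have $T_0=\Lambda+D$, so (17) with $G_{j^*}\ge D$ and $\hat r_0\ge D$ forces $\hat r_0=D$. By the definitions of $\hat r_0$ and $D$ this says $c_0c_1\cdots c_{M-1}=C^M$. Since $0<c_i\le C$, all $c_i=C$, and hence all $L_i=\Lambda$.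

**Step 4: the distances are exactly geometric.** By (13), $r_0\le T_0-L_0=T-\Lambda=D=\hat r_0\le r_0$, so $r_0=D$. From $r_{i+1}\le Cr_i$ we get $r_i\le C^iD$ and $C^MD=r_M\le C^{M-i}r_i$. So
$$r_i=C^iD\qquad(0\le i\le M).$$

**Step 5: equality inside Lemma 5.** Apply the lemma at $w=w_i$, $0\le i\le M-1$, and let $\ell_i=\|w_i-w_{i+1}\|$. Since $r_{i+1}=Cr_i$, both inequalities in $r_{i+1}\le\sqrt{r_i^2-\ell_i^2}\le Cr_i$ are equalities, so
$$\ell_i=r_i\sqrt{1-C^2}=s_*C^iD.\tag{20}$$
Then (12) is a chain of equalities, so $s=\sqrt{1-C^2}=s_*$ and $\tilde c=C$. Now the right-hand end of (11) is $\delta\frac{1+C}{s_*}=\Lambda=L_i$, so (11) consists of equalities as well. Reading it from right to left,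
$$b=\frac1{s_*},\qquad\alpha=bC=\frac C{s_*},\qquad\langle a_A,p\rangle=\delta\alpha,\qquad\langle a_B,p\rangle=\delta b;$$
the last two hold because each of the two scalar products is at least the stated value and their sums agree. Also $\langle a_B,v\rangle=s_*b=1$, so $\langle a_A,v\rangle=0$.

**Step 6: build the frame from the first step.** Use Step 5 at $i=0$, where $A=C_1$, $B=C_2$ and $p=\mathrm{proj}_K(w_0)\in K$. Put $e_1=v$ and $e_2=a_A/\alpha$; note $\alpha>0$. These are orthonormal, and $n_1=e_2\in N_{C_1}(p)$. From $a_B=v-a_A=e_1-\alpha e_2$,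
$$\frac{a_B}b=s_*\Big(e_1-\frac{c_*}{s_*}e_2\Big)=s_*e_1-c_*e_2=n_2\in N_{C_2}(p).$$
To locate $w_0=p+De_1$, compute $\langle w_0,e_1\rangle=L_0+D=\Lambda+D=T$ and $\langle w_0,e_2\rangle=\langle p,e_2\rangle=\delta$. Since $\|w_0\|^2=R^2=T^2+\delta^2$, there is no further component: $x_0=w_0=Te_1+\delta e_2$. Hence $p=w_0-De_1=\Lambda_*e_1+\delta e_2$.

**Step 7: all iterates are those of the wedge.** Let $H_1,H_2$ be the half-spaces of Section 3 for $c=c_*$ and this frame. Then $C_1\subseteq H_1$ and $C_2\subseteq H_2$, because $n_1,n_2$ are normals at $p$. We show by induction that $w_i$ is the $i$-th point of the wedge process (6), started at $w_0=p+D_*e_1$. This holds for $i=0$. If it holds for some $i\le M-1$, let $H$ be the half-space $H_1$ or $H_2$ that contains the next set. Then $w_{i+1}\in H$. By (20), $\|w_{i+1}-w_i\|=s_*C^iD$. By Section 3, where the distance moved from a point at distance $t=DC^i$ from $p$ is $ts_*$, this equals $\mathrm{dist}(w_i,H)$. So $w_{i+1}$ is a nearest point of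 $H$ to $w_i$, and by uniqueness $w_{i+1}=\mathrm{proj}_H(w_i)$, the next point of the wedge process. Reading (6) with $z_k=w_{2k}$ for $0\le k\le N-1$ and $x_k=w_{2k-1}$ for $1\le k\le N$ gives the formulas of Theorem 3. $\blacksquare$
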